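# A klt pair whose alpha invariant is computed by no divisor

All varieties are over $\mathbb C$. Numerical equivalence is written $\equiv$, and "pseff" means pseudo-effective.

## 1. The guess that the infimum is a minimum, on small cases

Throughout, $X$ is a normal projective variety of dimension at least $1$, $\Delta$ is an effective $\mathbb Q$-divisor with $K_X+\Delta$ $\mathbb Q$-Cartier and $(X,\Delta)$ klt, and $L$ is an ample line bundle.

**Definition 1 (log discrepancies).** A prime divisor $E$ over $X$ is a prime divisor on a normal variety $Y$ with a proper birational morphism $\pi:Y\to X$. Its valuation is $\operatorname{ord}_E$, its center is $c_X(E)=\pi(E)$, and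
$$A(E;X,\Delta)=1+\operatorname{ord}_E\big(K_Y-\pi^*(K_X+\Delta)\big),\qquad \pi_*K_Y=K_X .$$
The pair is klt if all $A(E;X,\Delta)>0$, lc if all are $\ge0$, and plt if $A(E;X,\Delta)>0$ for all $E$ exceptional over $X$. We write $A(E;X)$ when $\Delta=0$.

For example, blowing up the origin of $\mathbb A^2$ gives $A(E;\mathbb A^2)=2$. For an effective $\mathbb Q$-Cartier $D$ one has $A(E;X,\Delta+tD)=A(E;X,\Delta)-t\operatorname{ord}_E(D)$, so
$$\mathrm{lct}(X,\Delta;D)=\sup\{t\ge0:(X,\Delta+tD)\text{ lc}\}=\inf_E\frac{A(E;X,\Delta)}{\operatorname{ord}_E(D)} ,$$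
the infimum being over $E$ with $\operatorname{ord}_E(D)>0$. It is attained on any log resolution. For the cusp $y^2=x^3$ in $\mathbb A^2$, three blow-ups give exceptional curves with $A=2,3,5$ and orders $2,3,6$; the strict transform has $A=1$ and order $1$. So the threshold is $5/6$.

**Definition 2 (alpha invariant and pseudo-effective threshold).** Put
$$\alpha(X,\Delta;L)=\inf\{\mathrm{lct}(X,\Delta;D):D\ge0,\ D\sim_{\mathbb Q}L\},$$
and let $\tau(L;E)$ be the largest $t>0$ such that $\pi^*L-tE$ is pseff, where $\pi:Y\to X$ extracts $E$.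

For example, if $E$ is the exceptional curve over a point of $\mathbb P^2$, then $\tau(\mathcal O(1);E)=1$: the class $H-E$ is effective and nef, and $(H-tE)(H-E)=1-t$.

The question, taken from Ziquan Zhuang, "Birational superrigidity is not a locally closed property", arXiv:1901.00078 (2019), is whether there is always a divisor $E$ over $X$ with
$$\alpha(X,\Delta;L)=\frac{A(E;X,\Delta)}{\tau(L;E)}.\tag{$*$}$$

**Lemma 1.** For an ample $\mathbb Q$-line bundle $L$, $\tau(L;E)=\sup\{\operatorname{ord}_E(D):0\le D\sim_{\mathbb Q}L\}$. Consequently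
$$\alpha(X,\Delta;L)=\inf_E\frac{A(E;X,\Delta)}{\tau(L;E)} .\tag{1}$$

*Proof.* If $0\le D\sim_{\mathbb Q}L$, then $\pi^*L-\operatorname{ord}_E(D)E\sim_{\mathbb Q}\pi^*D-\operatorname{ord}_E(D)E\ge0$; this gives "$\ge$". Conversely take $Y$ smooth and a rational $t$ with $0<t<\tau=\tau(L;E)$. Then
$$\pi^*L-tE=\big(1-\tfrac t\tau\big)\pi^*L+\tfrac t\tau(\pi^*L-\tau E)$$
is big, being a positive multiple of a big class plus a pseff class. So $\pi^*L-tE\sim_{\mathbb Q}D_Y$ with $D_Y\ge0$. Let $D=\pi_*(D_Y+tE)$. Pushing forward the $\mathbb Q$-linear equivalence gives $D\sim_{\mathbb Q}L$. The difference $\pi^*D-D_Y-tE$ is $\pi$-exceptional and $\equiv0$, hence $0$ by the negativity lemma. So $\operatorname{ord}_E(D)\ge t$. Finally, $\alpha=\inf_D\inf_E A(E)/\operatorname{ord}_E(D)=\inf_EA(E)/\sup_D\operatorname{ord}_E(D)$. $\square$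

So the question is whether the infimum in (1) is a minimum. Replacing $L$ by $kL$ multiplies both sides of $(*)$ by $1/k$; hence ample $\mathbb Q$-line bundles may be used freely. The first guess is "yes": the threshold of a single $D$ is always attained, and so it goes in the cases one can do by hand. Three tools serve for these cases and for the whole talk.

**Fact 1.** Let $B\ge0$ be a $\mathbb Q$-divisor on a smooth variety. If $\operatorname{mult}_xB<1$ (resp. $\le1$), the pair with boundary $B$ is klt (resp. lc) at $x$. (Lazarsfeld, *Positivity II*, 9.5.13; for the lc case apply the klt case to $(1-\delta)B$ and let $\delta\to0$.)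

**Fact 2 (inversion of adjunction).** Let $Y$ and a prime divisor $W\subset Y$ be smooth, $B\ge0$ a $\mathbb Q$-divisor with $W\not\subset\operatorname{Supp}B$, and $(W,B|_W)$ klt at $x\in W$. Then $(Y,W+B)$ is plt near $x$ (Kollár–Mori, *Birational Geometry*, Thm 5.50). In particular $A(\mathcal E;Y,W)\ge\operatorname{ord}_{\mathcal E}(B)$ for every $\mathcal E$ whose center contains $x$.

**Fact 3.** Let $Y$ be a projective variety of dimension $m$, $\mathcal H$ very ample, $B\ge0$ $\mathbb Q$-Cartier and $x\in Y$ a smooth point. Then $\operatorname{mult}_xB\le B\cdot\mathcal H^{m-1}$.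

*Proof of Fact 3.* The members of $|\mathcal H|$ through $x$ have base locus $\{x\}$. So $m-1$ general ones cut out a curve that is smooth at $x$ and has no component in $B$. Its local intersection number with $B$ at $x$ is at least $\operatorname{mult}_xB$, and the total number is $B\cdot\mathcal H^{m-1}$. $\square$

*Curves.* If $\dim X=1$, then $\tau(L;P)=\deg L$ for every point $P$, and $A(P;X,\Delta)=1-\operatorname{mult}_P\Delta$ takes finitely many values. The infimum (1) is attained.

*Projective space.* Let $X=\mathbb P^m$, $\Delta=0$, $L=\mathcal O(1)$. If $0\le D\sim_{\mathbb Q}L$, then $\operatorname{mult}_xD\le1$ everywhere by Fact 3, so $(X,D)$ is lc by Fact 1 and $\alpha\ge1$. A hyperplane has $A=\tau=1$. So $\alpha=1$, computed by a hyperplane.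

*A quadric.* Let $X=\mathbb P^1\times\mathbb P^1$, $\Delta=0$, $L=\mathcal O(k,l)$ with $k\ge l\ge1$. A fibre $f$ of class $(1,0)$ has $A=1$ and $\tau=k$, since $L-tf$ has class $(k-t,l)$. So $\alpha\le1/k$. Conversely let $0\le D\sim_{\mathbb Q}L$, $x\in X$, and let $f$ be the fibre of class $(1,0)$ through $x$. Write $D=cf+D'$ with $f\not\subset D'$; then $c\le k$ and $\operatorname{mult}_x(D'|_f)\le D'f=l\le k$. For $0<\delta<1$ the divisor $\frac{1-\delta}kD'$ restricts to $f$ with multiplicity $<1$ at $x$, so Fact 2 gives $A(\mathcal E;X)-\operatorname{ord}_{\mathcal E}(f)\ge\frac{1-\delta}k\operatorname{ord}_{\mathcal E}(D')$ whenever $x\in c_X(\mathcal E)$. Let $\delta\to0$ and use $c/k\le1$: $A(\mathcal E;X)\ge\frac1k\operatorname{ord}_{\mathcal E}(D)$. So $\alpha=1/k$, computed by $f$. The device of splitting off the worst divisor and restricting the rest to it will return in Section 7.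

There is also a general reason for optimism.

**Lemma 2.** Let $(X,\Delta)$ be klt and $L$ ample. If some effective $\mathbb R$-Cartier $\mathbb R$-divisor $D\equiv L$ has $\mathrm{lct}(X,\Delta;D)=\alpha:=\alpha(X,\Delta;L)$, then some $E$ satisfies $(*)$.

*Proof.* On a log resolution some prime divisor $E$ satisfies $A(E)=\alpha\operatorname{ord}_E(D)$. The class $\pi^*L-\operatorname{ord}_E(D)E$ is numerically equivalent to an effective $\mathbb R$-divisor, hence pseff. So $\operatorname{ord}_E(D)\le\tau(L;E)$ and $A(E)\le\alpha\,\tau(L;E)$. The opposite inequality is (1). $\square$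

Nevertheless the guess is wrong.

**Theorem A.** For every $d\ge3$ there are a smooth projective variety $X$ of dimension $d$ over $\mathbb C$, an effective $\mathbb Q$-divisor $\Delta$ with $(X,\Delta)$ klt, and an ample line bundle $L$ such that
$$A(E;X,\Delta)>\alpha(X,\Delta;L)\cdot\tau(L;E)\qquad\text{for every prime divisor }E\text{ over }X .$$
So $(*)$ holds for no $E$, and the answer to the question is no.

**Complement B.**
* In these examples $\alpha=\alpha(X,\Delta;L)$ is irrational, and no effective $\mathbb R$-Cartier $\mathbb R$-divisor $D\equiv L$ has $\mathrm{lct}(X,\Delta;D)=\alpha$.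
* One has $A(v)\ge\alpha T(v)$ for every quasi-monomial valuation $v$, where $T(v)=\sup_{0\le D\sim_{\mathbb Q}L}v(D)$, with equality for some quasi-monomial $v_*$ of rational rank 2.
* Positive results: if $\dim X=1$, or if for some $(X,\Delta),L$ an effective $\mathbb R$-Cartier $\mathbb R$-divisor $D\equiv L$ has $\mathrm{lct}(X,\Delta;D)=\alpha(X,\Delta;L)$, then an $E$ with $(*)$ exists.

The third item has just been proved, and given Theorem A, Lemma 2 also proves the second half of the first item. Dimension 2 is not decided here.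

## 2. Monomial valuations at a node, and a design with an irrational slope

Let $S$ be a smooth surface and $C\subset S$ a curve with an ordinary node at $p$. Label its two branches at $p$ as $x=0$ and $y=0$; here $x,y$ are formal coordinates.

**Definition 3.** For $w=(a,b)$ with $a,b>0$, $v_w$ is the monomial valuation with $v_w(x)=a$, $v_w(y)=b$: the value of a power series is the least $ai+bj$ over the monomials $x^iy^j$ occurring in it. For a divisor, $v_w$ is the value of a local equation at $p$.

Multiplying $x,y$ by units does not change $v_w$. One has $v_w(C)=a+b$. If $a/b$ is irrational, the value group $\mathbb Za+\mathbb Zb$ has rank 2, so $v_w$ is not a multiple of any $\operatorname{ord}_E$.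

*Étale coordinates.* The formal coordinates can be taken étale-local. The minimal primes of the henselization $\mathcal O^h_{C,p}$, and those of the completion, correspond to the points of the normalization over $p$; there are two. So in the factorial ring $\mathcal O^h_{S,p}$ the equation of $C$ is a product $xy$ of two primes, which in the completion are the two branches up to units. Hence there is an étale $S^e\to S$, with $S^e$ irreducible and exactly one point $p^e$ over $p$, carrying functions $x,y$ such that $C$ pulls back to $\{xy=0\}$, $(x,y):S^e\to\mathbb A^2$ is étale, and $p^e$ is the only point over the origin. For example, for $Y^2=X^2(X+1)$ it is enough to adjoin $\sqrt{1+X}$ near $X=0$: the branches are $Y\pm X\sqrt{1+X}=0$.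

*Rational weights.* Let $w=(a,b)$ be coprime positive integers. Start with the two branches, of weights $(1,0)$ and $(0,1)$, and blow up successively an intersection point of two neighbors in the chain of branches and exceptional curves; the new curve has the sum of the two weights. Every coprime pair is reached. This gives a composition of point blow-ups $\sigma:S'\to S$ over $p$ and an exceptional curve $E\cong\mathbb P^1$ with $\operatorname{ord}_E=v_w$ and $A(E;S)=a+b$. Étale-locally $\sigma$ is a toric morphism to $\mathbb A^2$. Let $E^\circ\cong\mathbb G_m$ be the complement in $E$ of the two points on its neighbors. The toric chart around $E^\circ$ is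
$$\operatorname{Spec}\mathbb C[t,u^{\pm1}],\qquad u=x^b/y^a,\quad t=x^iy^j\text{ with }ai+bj=1,\quad E^\circ=\{t=0\}.\tag{2}$$
The exponent vectors of $u$ and $t$ have determinant $ai+bj=1$, so every $x^iy^j$ equals $t^{ai+bj}$ times a power of $u$.

*A test.* On $\mathbb P^2$ let $x,y$ be affine coordinates and $L=\mathcal O(1)$. A polynomial of degree $\le m$ has $v_w\le m\max(a,b)$, with equality for $x^m$ or $y^m$. So $\sup v_w(D)=\max(a,b)$ and $A/\sup=(a+b)/\max(a,b)$. The infimum $1$ over the weights lies at the two boundary rays, that is, on the lines $x=0$, $y=0$. In general, if $A$ and $\sup_Dv_w(D)$ are linear on the pieces of a finite rational subdivision of a closed rational cone, their ratio is monotone on each piece, so its minimum lies on a rational ray and a divisor computes it. The following design avoids this. We want a linear $U(w)$, a constant $\alpha_*$ and an irrational slope $\rho_0$ such that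

* $A(v_w)\ge\alpha_*U(w)$ for all $w$, with equality for $a/b$ near $\rho_0$;
* $\sup_Dv_w(D)\le U(w)$ for all $w$, with ratio tending to $1$ as $a/b\to\rho_0$, but with strict inequality for rational $w$ (at least where the first inequality is an equality);
* every other divisor over $X$ is controlled by these $v_w$.

## 3. Nef classes that detect $v_w$ on a rational surface

**Proposition 1.** There are a blow-up $S$ of $\mathbb P^2$ in nine points, an irreducible curve $C\subset S$, smooth except for a node $p$, a labelling of its branches, and classes $K_1,K_2$ such that: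

* (S1) $K_1^2=K_2^2=0$, $K_1K_2=2$, $CK_1=CK_2=C^2=2$; $K_1,K_2,C$ are linearly independent in $N^1(S)$.
* (S2) There is a fibration $g:S\to\mathbb P^1$ with fibre class $F_S=2C-K_1$.
* (S3) $N_0:=K_1+3K_2+C$ is ample.
* (S4) For all coprime positive integers $w=(a,b)$ and all irreducible curves $\Gamma$:
$$\lambda_w(\Gamma):=\tfrac12(b\,K_1\Gamma+a\,K_2\Gamma)-v_w(\Gamma)\ge0.\tag{3}$$
* (S5) If moreover $a\ge2b$ and $\lambda_w(\Gamma)=0$, then $\Gamma=C$.

Here $\lambda_w$ is extended additively to divisors. Note $\lambda_w(C)=\frac12(2b+2a)-(a+b)=0$ for all $w$. The proof of Proposition 1 is in Section 8; until then we use it as given. Letting $a/b\to\infty$ and $a/b\to0$ in (3), where $v_w(\Gamma)\ge0$, we see that $K_1,K_2$ are nef.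

**The class $P_w$.** Its purpose is to read off $v_w$ by intersection. Let $w$ be coprime, $\sigma:S'\to S$ and $E$ as in Section 2, and $E'_j$ the other exceptional curves. By negative definiteness there is a unique $\mathbb Q$-divisor $\bar E=E+\sum c_jE'_j$ with $\bar E\cdot E'_i=0$ for all $i$. Since $(\sum c_jE'_j)\cdot E'_i=-E\cdot E'_i\le0$ for all $i$, all $c_j\ge0$. The strict transform of the germ $x^b=y^a$ is $\{u=1\}$ in (2), so it meets the exceptional locus in one point of $E^\circ$, transversally; and $v_w(x^b-y^a)=ab$. Intersecting its total transform with $\bar E$ gives $0=1+ab\,(\bar E\cdot E)$. So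
$$\bar E\cdot E=\bar E^2=-\tfrac1{ab},\qquad \tilde\Gamma\cdot\bar E=\tfrac1{ab}v_w(\Gamma)\tag{4}$$
for the strict transform $\tilde\Gamma$ of a curve $\Gamma\subset S$, the second equality from $0=\sigma^*\Gamma\cdot\bar E=\tilde\Gamma\cdot\bar E+v_w(\Gamma)E\cdot\bar E$. Put
$$P_w=\sigma^*\big(\tfrac1aK_1+\tfrac1bK_2\big)-2\bar E .$$
Then $P_w^2=\frac4{ab}-\frac4{ab}=0$ and
$$P_wE'_j=0,\qquad P_wE=\tfrac2{ab},\qquad P_w\tilde\Gamma=\tfrac1aK_1\Gamma+\tfrac1bK_2\Gamma-\tfrac2{ab}v_w(\Gamma)=\tfrac2{ab}\lambda_w(\Gamma).\tag{5}$$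
By (S4), $P_w$ is nef.

**Lemma 3.** For real $\nu\in[0,1)$ put $N_\nu=N_0+\nu F_S=(1-\nu)K_1+3K_2+(1+2\nu)C$. Let $w=(a,b)$ be coprime.

1. $\frac{ab}2\,\sigma^*N_\nu\cdot P_w=(2+\nu)(a+2b)$.
2. $\sigma^*N_\nu-\ell_\nu(w)E$ is pseff, where $\ell_\nu(w)=(1+2\nu)(a+b)+2\min\big(a(1-\nu),3b\big)$. Moreover
$$(2+\nu)(a+2b)-\ell_\nu(w)=\big|a(1-\nu)-3b\big| .\tag{6}$$
3. If $a\ge2b$ and $\sigma^*N_\nu-(2+\nu)(a+2b)E$ is pseff, then $a/b=3/(1-\nu)$.

*Proof.* (1) We have $N_\nu K_1=6+2(1+2\nu)=8+4\nu$ and $N_\nu K_2=2(1-\nu)+2(1+2\nu)=4+2\nu$, and $\sigma^*N_\nu\cdot\bar E=0$. So the left side is $\frac12\big(b(8+4\nu)+a(4+2\nu)\big)=(2+\nu)(a+2b)$.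

(2) Put $s=\min(a(1-\nu),3b)$. The class $\sigma^*C-(a+b)E$ is effective. The class $\sigma^*(\frac1aK_1+\frac1bK_2)-2E=P_w+2(\bar E-E)$ is pseff, as $\bar E-E=\sum c_jE_j'\ge0$. The class $(1-\nu-\frac sa)K_1+(3-\frac sb)K_2$ has nonnegative coefficients, so it is nef. Adding these (the last pulled back) with coefficients $1+2\nu$, $s$, $1$ gives $\sigma^*N_\nu-\big[(1+2\nu)(a+b)+2s\big]E$. For (6), $(2+\nu)(a+2b)-(1+2\nu)(a+b)=a(1-\nu)+3b$, and $A+B-2\min(A,B)=|A-B|$.

(3) Let $\xi=\sigma^*N_\nu-(2+\nu)(a+2b)E$. By (1) and (5), $\xi P_w=0$. Let $\xi\equiv\mathrm{Pos}+\sum c_iG_i$ be the Zariski decomposition (Fujita, Proc. Japan Acad. 55 (1979), valid for pseff $\mathbb R$-divisors on smooth projective surfaces): $\mathrm{Pos}$ nef, $G_i$ irreducible curves, $c_i>0$. As $P_w$ is nef, $P_w\cdot\mathrm{Pos}=0$ and $P_wG_i=0$. Choose an ample class $H'$ on $S'$. Since $P_w\not\equiv0$ is nef, $P_wH'>0$; put $c=\mathrm{Pos}\cdot H'/P_wH'\ge0$. Then $(\mathrm{Pos}-cP_w)\cdot H'=0$ and $(\mathrm{Pos}-cP_w)^2=\mathrm{Pos}^2\ge0$, so $\mathrm{Pos}\equiv cP_w$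 by the Hodge index theorem. Each $G_i$ is some $E'_j$ or the strict transform of a curve with $\lambda_w=0$ ($G_i\ne E$ because $P_wE>0$). By (S5) the latter can only be $C$. Pushing forward to $S$, $N_\nu\equiv c(\frac1aK_1+\frac1bK_2)+c'C$. By linear independence $c/a=1-\nu$ and $c/b=3$, so $a/b=3/(1-\nu)$. $\square$

**The surface attempt.** The sensible first try is $X=S$ and $L=N_0$, that is, $\nu=0$. If $D\equiv N_0$ is effective, write $\sigma^*D=v_w(D)E+\sum d_jE'_j+\tilde D$ with $\tilde D\ge0$ and intersect $\tilde D$ with $P_w$: by Lemma 3(1) and (5), $v_w(D)\le2(a+2b)$. By Lemma 3(2), $\tau(N_0;E)\ge2(a+2b)-|a-3b|$. So the upper bound is touched exactly as in the design, but at slope $3$. This is a rational slope, and the divisor with $w=(3,1)$ has $\tau=10=2(a+2b)$. If the boundary satisfies $A(v_w)\ge c_0(a+2b)$ for some $c_0>0$, with equality at $(3,1)$, this divisor minimizes $A/\tau$ among all those of the family. The attempt stops here: the contact slope is the ratio of the coefficients of $K_2$ and $K_1$, and these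 are rational for $L=N_0$.

The way out is to keep $L$ rational, but to let the class that acts on $S$ be $N_0+nF_S$ with $n$ irrational. Here $F_S$ is a fibre of $g$, and an additional variety $V$, fibred over the same $\mathbb P^1$, will give up exactly $n$ fibres to $S$. By Lemma 3 the contact slope is then $3/(1-n)$.

## 4. An irrational threshold on an abelian surface, and a fibre product

**The number $n$.** Let $Y=J\times J$ with $J$ an elliptic curve. Let $f_1,f_2$ be the fibre classes and $\delta$ the diagonal class; they have squares $0$ and mutual intersections $1$. Let $M_Y$ be a line bundle of class $2f_1+f_2+\delta$, and let $C_Y\equiv3(f_1+f_2)$ be very ample (an exterior product of line bundles of degree $3$). Since $M_Y^2=10$ and $M_Yf_1=2$, $M_Yf_2=3$,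
$$(M_Y-s(f_1+f_2))^2=2(s^2-5s+5),\qquad (M_Y-s(f_1+f_2))(f_1+f_2)=5-2s .$$
On an abelian surface a class is ample if and only if its square and its degree against an ample class are positive. The smaller root of the quadratic polynomial is $(5-\sqrt5)/2$, where $5-2s=\sqrt5>0$. With
$$n=\frac{5-\sqrt5}6\in(0,1)\setminus\mathbb Q$$
we conclude that $M_Y-n'C_Y$ is ample for $0\le n'<n$, while $\theta:=M_Y-nC_Y$ is nef, $\theta^2=0$ and $\theta\neq0$.

**The variety $V$.** A general pencil in $|C_Y|$ has $C_Y^2=18$ base points. Blow them up: $\beta:V_0\to Y$, with exceptional curves $e_j$ and a fibration $h_0:V_0\to\mathbb P^1$ with connected fibres of class $F_0=\beta^*C_Y-\sum e_j$. Fix a small rational $\eta$, $0<\eta<n$, such that $M_0=\beta^*M_Y-\eta\sum e_j$ is ample, and let $\Theta=\beta^*\theta$, which is nef. Since $\theta^2=0$,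
$$M_0\Theta=M_Y\theta=nC_Y\theta=n\varphi,\qquad\varphi:=F_0\Theta=C_Y\theta>0,\tag{7}$$
and for rational $n'\in(\eta,n)$
$$M_0-n'F_0=\beta^*(M_Y-n'C_Y)+(n'-\eta)\textstyle\sum e_j\quad\text{is }\mathbb Q\text{-effective}.\tag{8}$$
By (8), $M_0$ contains nearly $n$ fibres; by (7), $\Theta$ certifies that it contains no more. For $d\ge3$ put $V=V_0\times\mathbb P^{d-3}$, $h=h_0\circ\mathrm{pr}_1$, $F=\mathrm{pr}_1^*F_0$, $\zeta$ the hyperplane class of $\mathbb P^{d-3}$, and $M=M_0+\zeta$, with pullbacks to $V$ omitted from the notation. If $d=3$ then $V=V_0$, $M=M_0$ and there is no $\zeta$.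

**The variety $X$.** Take $S,p,C,g$ from Proposition 1. Let $C^\nu$ be the normalization of $C$; $g|_C$ is nonconstant since $F_SC=2$. After a general automorphism of $\mathbb P^1$, the critical values of $h$ avoid the critical values of $g$, those of $g|_{C^\nu}$, and $g(p)$. Put
$$X=V\times_{\mathbb P^1}S,\qquad r:X\to V,\quad q:X\to S,\qquad L=q^*N_0+r^*M .$$

*$X$ is smooth and irreducible of dimension $d$.* At each point $(v,s)$, $h$ is smooth at $v$ or $g$ is smooth at $s$, so $X$ is smooth over $S$ or over $V$ there. The map $q$, a base change of $h$, is proper and flat with connected fibres, so $X$ is connected, hence irreducible. $L$ is an ample $\mathbb Q$-line bundle, being restricted from $V\times S$. Both $r^*F$ and $q^*F_S$ are pulled back from a point of $\mathbb P^1$, so $r^*F\sim q^*F_S$.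

*The locus $Z$.* Let $Z=q^{-1}(p)\cong h^{-1}(g(p))$. It is smooth and connected of dimension $d-2$, and $q$ is smooth over a neighborhood of $p$, because $g(p)$ is not a critical value of $h$.

*The divisor $\mathcal C=q^*C$ is prime.* The map $\mathcal C\to C$ is flat, so every component of $\mathcal C$ dominates $C$. Over the dense open part of $C$ where $h$ has smooth fibres, $\mathcal C\to C$ is smooth with irreducible fibres. So $\mathcal C$ is irreducible and generically reduced; being a Cartier divisor in a smooth variety it has no embedded components, so it is reduced.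

*$\mathcal C$ is smooth outside $Z$.* Let $(v,s)\in\mathcal C$ with $s\ne p$. If $h$ is smooth at $v$, then $\mathcal C\to C$ is smooth there, and $C$ is smooth at $s$. Otherwise $h(v)$ is a critical value of $h$, so $g|_C$ is étale at $s$ and $\mathcal C=V\times_{\mathbb P^1}C\to V$ is étale there.

*Near $Z$,* étale-locally, $\mathcal C=\{xy=0\}$ is snc because $q$ is smooth there. So $(X,\mathcal C)$ is lc, and we put
$$a_0(\mathcal E):=A(\mathcal E;X,\mathcal C)\ge0 .$$

**The divisors $\mathbf E_w$.** For coprime $w$ let $X'=X\times_SS'=V\times_{\mathbb P^1}S'$ with $\pi:X'\to X$, $q':X'\to S'$, $r'=r\pi$. It is smooth since $q$ is smooth near $p$ and $\sigma$ is an isomorphism off $p$. The divisor $\mathbf E_w=q'^*E=Z\times E$ is prime, and so are the $q'^*E'_j=Z\times E'_j$. Write $v_w(D)=\operatorname{ord}_{\mathbf E_w}(D)$ for divisors $D$ on $X$, and $v_{kw}=k\,v_w$ for integers $k\ge1$. As $q'$ is smooth along $\mathbf E_w$, $v_w(q^*D_S)=v_w(D_S)$. As $\pi$ is étale-locally the product of $Z$ with a toric morphism, $A(\mathbf E_w;X)=a+b=v_w(\mathcal C)$,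 so $a_0(\mathbf E_w)=0$.

**Lemma 4.** For real classes $A,B$ on $S'$,
$$q'^*A\cdot q'^*B\cdot r'^*(\Theta\zeta^{d-3})=\varphi\,(A\cdot B),\qquad q'^*A\cdot r'^*(M\Theta\zeta^{d-3})=n\varphi\,(A\cdot\sigma^*F_S).\tag{9}$$

*Proof.* $X'\subset V\times S'$ is the pullback of the diagonal of $\mathbb P^1\times\mathbb P^1$, hence a divisor of class $F+\sigma^*F_S$. In the first product $A\cdot B$ already fills the dimension of $S'$, so only $F$ contributes: the number is $(A\cdot B)(F\Theta\zeta^{d-3})_V$. In the second, $M\Theta\zeta^{d-3}$ fills the dimension $d-1$ of $V$, so the number is $(A\cdot\sigma^*F_S)(M\Theta\zeta^{d-3})_V$. Finally $(F\Theta\zeta^{d-3})_V=F_0\Theta=\varphi$, and since $\zeta^{d-2}=0$, $(M\Theta\zeta^{d-3})_V=M_0\Theta=n\varphi$. $\square$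

## 5. The weights $v_w$ on $X$: contact with $U$ at an irrational slope

Put
$$N:=N_n=N_0+nF_S,\qquad U(w):=(2+n)(a+2b),\qquad\rho_0:=\frac3{1-n}\approx5.56 ,$$
so $\rho_0$ is irrational.

**Proposition 2.** Let $w=(a,b)$ be coprime.

1. $v_w(D)\le U(w)$ for every effective $\mathbb Q$-divisor $D\equiv L$ on $X$. Hence $\operatorname{ord}_{\mathcal C}(D)\le2+n$.
2. If $a\ge2b$, then $\sup_{0\le D\sim_{\mathbb Q}L}v_w(D)<U(w)$.
3. $\tau(L;\mathbf E_w)\ge(1+2n)(a+b)+2\min\big(a(1-n),3b\big)=U(w)-\big|a(1-n)-3b\big|$.

*Proof.* (1) Write $\pi^*D=v_w(D)\,q'^*E+\sum_jd_j\,q'^*E'_j+\tilde D$ with $\tilde D\ge0$. Intersect $\tilde D$ with the nef classes $q'^*P_w$, $r'^*\Theta$ and $r'^*\zeta$ ($d-3$ times). Since $\pi^*D\equiv q'^*\sigma^*N_0+r'^*M$, formulas (9) and (5) give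
$$0\le\varphi\big(\sigma^*N_0\cdot P_w+n\,\sigma^*F_S\cdot P_w\big)-v_w(D)\,\varphi\tfrac2{ab}=\varphi\big(\sigma^*N\cdot P_w-\tfrac2{ab}v_w(D)\big),$$
and $\frac{ab}2\sigma^*N\cdot P_w=U(w)$ by Lemma 3(1). If $m=\operatorname{ord}_{\mathcal C}D$, then $m(a+b)\le v_w(D)\le(2+n)(a+2b)$; take $w=(a,1)$ and let $a\to\infty$.

(2) By (1) the supremum is $\le U=U(w)$. Suppose it equals $U$. By Lemma 1, $\tau(L;\mathbf E_w)=U$, so $\pi^*L-U\mathbf E_w$ is pseff. For any nef class $P$ on $S'$, intersecting with $q'^*P\cdot r'^*(\Theta\zeta^{d-3})$ and dividing by $\varphi$ gives $(\sigma^*N-UE)\cdot P\ge0$. By duality of the nef and pseff cones on the surface $S'$, $\sigma^*N-UE$ is pseff. Lemma 3(3) with $\nu=n$ gives $a/b=\rho_0$, which is irrational: a contradiction.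

(3) Let $n'\in(\eta,n)$ be rational. Since $r^*F\sim q^*F_S$,
$$\pi^*L\equiv q'^*\sigma^*N_{n'}+r'^*(M-n'F),$$
and $M-n'F=(M_0-n'F_0)+\zeta$ is $\mathbb Q$-effective by (8). By Lemma 3(2), $\sigma^*N_{n'}-\ell_{n'}(w)E$ is pseff, and so is its pullback under the surjective $q'$. So $\pi^*L-\ell_{n'}(w)\mathbf E_w$ is pseff. Let $n'\to n$ and use (6). $\square$

## 6. The boundary, and the upper bound for $\alpha$

With boundary $(1-\varepsilon)\mathcal C$ alone one has $A(\mathbf E_w)=\varepsilon(a+b)$, and $(a+b)/U(w)$ increases with $a/b$. So the lower bound $A/U$ would be smallest as $a/b\to0$, far from $\rho_0$. A second boundary component must turn $a+b$ into a multiple of $a+2b$. Moreover (S5) and Proposition 2(2) need $a\ge2b$, so for $a<2b$ there must be extra room in $A$.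

Choose an effective divisor $G$ on $S$, in a multiple of an ample class that generates 25-jets at $p$, with local equation $\equiv x^4+x^3y^2+y^{25}$ modulo $\mathfrak m_p^{26}$. It vanishes identically on neither branch of $C$, so $C\not\subset G$. The monomials $x^4$ and $x^3y^2$ occur, so
$$v_w(G)\le\min(4a,3a+2b)\ \ \forall w,\qquad v_w(G)=3a+2b\ \text{ for }a/b\text{ near }\rho_0;\tag{10}$$
the equality holds because there $3a+2b\approx18.7b$ is smaller than $4a\approx22.2b$, than $25b$ and than $26\min(a,b)=26b$.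

Put $\mathcal G=q^*G$ and, for a small rational $\varepsilon\in(0,1)$ to be chosen,
$$\Delta=(1-\varepsilon)\mathcal C+\tfrac\varepsilon4\mathcal G,\qquad\alpha_*:=\frac\varepsilon{4(2+n)}<\frac\varepsilon8 .$$
For every $\mathcal E$ over $X$,
$$A(\mathcal E;X,\Delta)=a_0(\mathcal E)+\varepsilon\operatorname{ord}_{\mathcal E}(\mathcal C)-\tfrac\varepsilon4\operatorname{ord}_{\mathcal E}(\mathcal G).\tag{11}$$

**Step 1: $\inf_EA(E;X,\Delta)/\tau(L;E)\le\alpha_*$.** This step shows that the family $\mathbf E_w$ approaches $\alpha_*$. Take coprime $w_k=(a_k,b_k)$ with $a_k/b_k\to\rho_0$. By (11), (10) and $a_0(\mathbf E_{w_k})=0$, for large $k$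
$$A(\mathbf E_{w_k};X,\Delta)=\varepsilon(a_k+b_k)-\tfrac\varepsilon4(3a_k+2b_k)=\tfrac\varepsilon4(a_k+2b_k)=\alpha_*U(w_k).$$
By Proposition 2(3) and $\rho_0(1-n)=3$,
$$\liminf\tau(L;\mathbf E_{w_k})/b_k\ge(2+n)(\rho_0+2).\tag{12}$$
As $U(w_k)/b_k\to(2+n)(\rho_0+2)$, we get $\limsup A/\tau\le\alpha_*$.

## 7. Every divisor over $X$ stays strictly above $\alpha_*$

**Step 2: a uniform claim.** For a suitable small rational $\varepsilon$: for every prime divisor $\mathcal E$ over $X$ there is $c(\mathcal E)>0$ with
$$A(\mathcal E;X,\Delta)-\alpha_*\operatorname{ord}_{\mathcal E}(D)\ge c(\mathcal E)\qquad\text{for all effective }D\sim_{\mathbb Q}L.\tag{13}$$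

*The claim implies Theorem A.* By (13), $A(\mathcal E;X,\Delta)>0$ for all $\mathcal E$, so $(X,\Delta)$ is klt. Taking the supremum over $D$ and using Lemma 1, $A(\mathcal E;X,\Delta)\ge\alpha_*\tau(L;\mathcal E)+c(\mathcal E)>\alpha_*\tau(L;\mathcal E)$. So $\alpha\ge\alpha_*$ by (1), and with Step 1 $\alpha(X,\Delta;L)=\alpha_*$. Hence $A(\mathcal E)>\alpha\,\tau(L;\mathcal E)$ for all $\mathcal E$. Replacing $L$ by a multiple that is a line bundle gives the theorem.

We prove the claim in three cases, according to the center of $\mathcal E$. The constants $m_i\ge1$ below do not depend on $\varepsilon$, $D$ or $\mathcal E$. Fix $\mathcal H$ very ample on $X$.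

**Case 1: $c_X(\mathcal E)\not\subset\mathcal C$.** Far from $\mathcal C$ only crude bounds are needed. Let $m_1=\max(1,L\mathcal H^{d-1})$ and $m_2=\max(1,\mathcal G\mathcal H^{d-1})$. By Fact 3, $D/m_1$ and $\mathcal G/m_2$ have multiplicity $\le1$ everywhere, so by Fact 1 $\operatorname{ord}_{\mathcal E}(D)\le m_1A(\mathcal E;X)$ and $\operatorname{ord}_{\mathcal E}(\mathcal G)\le m_2A(\mathcal E;X)$. As $\operatorname{ord}_{\mathcal E}(\mathcal C)=0$, $a_0(\mathcal E)=A(\mathcal E;X)$ and
$$A(\mathcal E;X,\Delta)-\alpha_*\operatorname{ord}_{\mathcal E}(D)\ge A(\mathcal E;X)\big(1-\tfrac\varepsilon4m_2-\alpha_*m_1\big)\ge\tfrac12A(\mathcal E;X)>0$$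
for small $\varepsilon$.

**Case 2: $c_X(\mathcal E)\subset\mathcal C$, $c_X(\mathcal E)\not\subset Z$.** Here we split off $\mathcal C$ and restrict to it. Put $e=\operatorname{ord}_{\mathcal E}(\mathcal C)>0$ and $D=m\mathcal C+D'$ with $\mathcal C\not\subset D'$; $m\le2+n$ by Proposition 2(1). At a point $x\in c_X(\mathcal E)\setminus Z$, $\mathcal C$ is smooth. By Fact 3 on $\mathcal C$,
$$\operatorname{mult}_x(D'|_{\mathcal C})\le(L-m\mathcal C)\cdot\mathcal H^{d-2}\cdot\mathcal C\le m_3,$$
with a constant $m_3$ because $m\in[0,2+n]$. The divisor $\frac1{2m_3}D'|_{\mathcal C}$ has multiplicity $<1$ at $x$, so it is klt there by Fact 1, and Fact 2 gives $\operatorname{ord}_{\mathcal E}(D')\le2m_3a_0(\mathcal E)$. Similarly, as $\mathcal C\not\subset\mathcal G$, $\operatorname{ord}_{\mathcal E}(\mathcal G)\le2m_4a_0(\mathcal E)$. By (11),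
$$A(\mathcal E;X,\Delta)-\alpha_*\operatorname{ord}_{\mathcal E}(D)\ge a_0(\mathcal E)\big(1-\tfrac\varepsilon2m_4-2\alpha_*m_3\big)+e(\varepsilon-\alpha_*m)\ge\tfrac34\varepsilon e>0$$
for small $\varepsilon$, because $\alpha_*m\le\alpha_*(2+n)=\varepsilon/4$.

**Case 3: $c_X(\mathcal E)\subset Z$.** Now $\mathcal C$ is singular along the center, and infinitely many $\mathbf E_w$ have $a_0=0$. The idea is to compare $\mathcal E$ with the one $v_w$ that has the same values on $x$ and $y$, and to apply inversion of adjunction on $\mathbf E_w$. Everything depends on a constant that is uniform in $w$.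

*Étale coordinates.* Take $S^e\to S$ as in Section 2, shrunk so that $q$ is smooth over its image, and put $X^e=X\times_SS^e$. Its fibre over $p^e$ is $Z$, and $Z\times_XX^e=Z$. $X^e$ is smooth, and $X^e\to S^e$ is proper and flat with connected fibres over an irreducible base, so $X^e$ is integral. Let $X_{\mathcal E}\to X$ be a proper birational model, $X_{\mathcal E}$ normal, on which $\mathcal E$ is a divisor. Since $\mathcal E$ is reduced, $\mathcal E\to X$ factors through $Z$, and $\mathcal E\times_XX^e=\mathcal E\times_Z(Z\times_XX^e)\cong\mathcal E$ is a prime divisor on $X_{\mathcal E}\times_XX^e$. As $X_{\mathcal E}\times_XX^e\to X_{\mathcal E}$ is étale, this divisor induces the same orders on divisors pulled back from $X$, and the same log discrepancies with respect to pulled-back pairs. So we may compute on $X^e$. Put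
$$a=\operatorname{ord}_{\mathcal E}(x)>0,\quad b=\operatorname{ord}_{\mathcal E}(y)>0,\quad w=(a,b)=g_0w',\quad w'=(a',b')\text{ coprime}.$$
Then $\operatorname{ord}_{\mathcal E}(\mathcal C)=a+b$.

**Lemma 5.** There are constants $m_5,m_6$ with
$$\operatorname{ord}_{\mathcal E}(D)\le v_w(D)+2m_5\,a_0(\mathcal E),\qquad\operatorname{ord}_{\mathcal E}(\mathcal G)\le v_w(G)+2m_6\,a_0(\mathcal E).$$

*Proof.* Let $S^e_{w'}\to S^e$ be the weighted blow-up with weights $w'$ in $(x,y)$: the base change of the toric morphism to $\mathbb A^2$ given by the fan with rays $(1,0),(a',b'),(0,1)$. Let $E$ be its exceptional curve and $E^\circ\cong\mathbb G_m$ the complement of the strict transforms of $x=0$ and $y=0$. Around $E^\circ$ we have the chart (2) for $w'$, so $S^e_{w'}$ is smooth there. Put $X_{w'}=X^e\times_{S^e}S^e_{w'}$, $\mathbf E=Z\times E$, $\mathbf E^\circ=Z\times\mathbb G_m$. Then $X_{w'}$ is smooth along $\mathbf E^\circ$, and $\mathbf E$ defines the same valuation as $\mathbf E_{w'}$.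

**Step 3a: the center of $\mathcal E$ on $X_{w'}$ meets $\mathbf E^\circ$.** This allows us to work in the smooth chart. The center is irreducible and lies in $\mathbf E$. If it missed $\mathbf E^\circ$, it would lie over one of the two points of $E\setminus E^\circ$. Near the strict transform of $\{x=0\}$ (resp. $\{y=0\}$) the function $u=x^{b'}/y^{a'}$ (resp. $u^{-1}$) is regular and vanishes on it: in the fan, $u$ pairs with $(1,0)$ to $b'>0$, with $(0,1)$ to $-a'<0$, and with $(a',b')$ to $0$. So $\operatorname{ord}_{\mathcal E}(u)\ne0$. But $\operatorname{ord}_{\mathcal E}(u)=b'a-a'b=0$.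

**Step 3b: comparison of discrepancies.** This step expresses $a_0(\mathcal E)$ and $\operatorname{ord}_{\mathcal E}(D)$ on $X_{w'}$. By the toric computation, the pair with boundary $\mathbf E$ plus the strict transforms of the branches is log crepant over $(X^e,\mathcal C)$. The strict transforms do not meet $\mathbf E^\circ$, so $a_0(\mathcal E)=A(\mathcal E;X_{w'},\mathbf E)$. As $x$ has divisor $a'\mathbf E$ near $\mathbf E^\circ$, $\operatorname{ord}_{\mathcal E}(\mathbf E)=a/a'=g_0$. So if $v_{w'}(D)\mathbf E+\tilde D$ is the pullback of $D$ near $\mathbf E^\circ$, with $\mathbf E\not\subset\tilde D$, then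
$$\operatorname{ord}_{\mathcal E}(D)=v_w(D)+\operatorname{ord}_{\mathcal E}(\tilde D).$$

**Step 3c: the restriction $\tilde D|_{\mathbf E^\circ}$ is given by an initial form.** The purpose is to see $\tilde D|_{\mathbf E^\circ}$ inside a compact product $Z\times\mathbb P^1$. Let $kD=\operatorname{div}(s)$ with $k\ge1$, $s\in H^0(X,\mathcal L)$, $\mathcal L=\mathcal O(kD)\equiv kL$. Let $I^v\subset\mathcal O_{S^e}$ be the ideal generated by the $x^iy^j$ with $a'i+b'j\ge v$. Then
$$I^v/I^{v+1}=\bigoplus_{a'i+b'j=v}\mathbb C\,x^iy^j,$$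
by étale base change from $\mathbb A^2$ of a module of finite length at the origin, over which $p^e$ is the only point. This module is killed by $x$ and $y$. Flatness of $X^e\to S^e$ gives $I^v\mathcal O_{X^e}/I^{v+1}\mathcal O_{X^e}=\bigoplus_{a'i+b'j=v}\mathcal O_Z\,x^iy^j$.

Since $s\ne0$ on the integral scheme $X^e$ and $I^v\subset(x,y)^{\lceil v/\max(a',b')\rceil}$, Krull's intersection theorem at a point of $Z$ gives a largest $v$ with $s\in I^v\mathcal L$ on $X^e$. The image of $s$ in $I^v\mathcal L/I^{v+1}\mathcal L$ is a nonzero initial form $\sum_{a'i+b'j=v}c_{ij}x^iy^j$ with $c_{ij}\in H^0(Z,\mathcal L|_Z)$. The occurring exponents are among $(i_0,j_0)+l(b',-a')$, $0\le l\le\ell$, where $i_0\ge0$ is the smallest possible value of $i$; and $\ell\le\frac{j_0}{a'}\le\frac v{a'b'}$.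

Near $\mathbf E^\circ$, $I^{v+1}$ pulls back into $(t^{v+1})$, and $x^{i_0+lb'}y^{j_0-la'}=x^{i_0}y^{j_0}u^l$ is $t^v$ times a fixed power of $u$ times $u^l$. So the pullback of $s$, divided by $t^v$, restricts on $\mathbf E^\circ$ to a power of $u$ times $\sum_{l=0}^\ell c_l(z)u^l\ne0$, where $c_l$ is the coefficient at $(i_0,j_0)+l(b',-a')$. Hence $v=k\,v_{w'}(D)$, and $k\tilde D|_{\mathbf E^\circ}$ is the divisor on $\mathbf E^\circ$ of $\sum_lc_l(z)u^l$, which is a nonzero section of $\mathcal L|_Z\boxtimes\mathcal O(\ell)$ on $Z\times\mathbb P^1$.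

**Step 3d: the uniform multiplicity bound.** By Proposition 2(1),
$$\frac\ell k\le\frac{v_{w'}(D)}{a'b'}\le\frac{(2+n)(a'+2b')}{a'b'}=(2+n)\Big(\frac1{b'}+\frac2{a'}\Big)\le3(2+n).$$
Let $\mathcal H'=\mathcal H|_Z\boxtimes\mathcal O(1)$ and let $\mathsf h$ be the class of $\mathcal O(1)$ on $\mathbb P^1$. Fact 3 on $Z\times\mathbb P^1$, of dimension $d-1$, gives
$$\operatorname{mult}\big(\tilde D|_{\mathbf E^\circ}\big)\le\big(L|_Z+\tfrac\ell k\mathsf h\big)\cdot\mathcal H'^{\,d-2}\le m_5$$
at every point, with $m_5$ independent of $w'$ and $D$. So $\frac1{2m_5}\tilde D|_{\mathbf E^\circ}$ is klt by Fact 1, and Fact 2 along the smooth divisor $\mathbf E^\circ$ gives $\operatorname{ord}_{\mathcal E}(\tilde D)\le2m_5a_0(\mathcal E)$. With Step 3b this is the first inequality. For $\mathcal G$ argue in the same way with $k=1$: $q^*\mathcal O(G)|_Z$ is trivial and $\ell\le\frac{3a'+2b'}{a'b'}\le5$ by (10). $\square$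

**Step 4: end of Case 3.** We combine Lemma 5 with the design. By (11) and Lemma 5, for small $\varepsilon$ (so that $1-\frac\varepsilon2m_6-2\alpha_*m_5\ge0$), and then by (10),
$$A(\mathcal E;X,\Delta)-\alpha_*\operatorname{ord}_{\mathcal E}(D)\ge\varepsilon(a+b)-\tfrac\varepsilon4\min(4a,3a+2b)-\alpha_*v_w(D).$$
Now $a+b-\frac14\min(4a,3a+2b)=\max(b,\frac a4+\frac b2)=\frac14(a+2b)+\frac14\max(0,2b-a)$, and $\frac\varepsilon4(a+2b)=\alpha_*U(w)$. So the right side equals
$$\tfrac\varepsilon4\max(0,2b-a)+\alpha_*\big(U(w)-v_w(D)\big),\qquad U(w)-v_w(D)=g_0\big(U(w')-v_{w'}(D)\big).$$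
If $a<2b$, it is $\ge\frac\varepsilon4(2b-a)>0$ by Proposition 2(1). If $a\ge2b$, it is $\ge\alpha_*g_0\big(U(w')-\sup_Dv_{w'}(D)\big)>0$ by Proposition 2(2), the supremum being over effective $D\sim_{\mathbb Q}L$. Both bounds are independent of $D$. Only finitely many smallness conditions were imposed on $\varepsilon$. This proves the claim (13), and with it Theorem A, given Proposition 1. $\blacksquare$

## 8. Proof of Proposition 1: degenerating a nodal cubic to a line and a conic

**Step 1: the family.** We set up an irreducible parameter space, so that "very general" makes sense and closed conditions can be tested at one special point. Fix $p=[0:0:1]$ with coordinates $[X:Y:z]$ on $\mathbb P^2$. Let $\mathcal T$ be the set of $t=(\ell_x,\ell_y,f;q_1,\dots,q_9)$ where $\ell_x,\ell_y$ are independent linear forms in $X,Y$, $f$ is a binary cubic form, $C_t=\{\ell_x\ell_yz+f=0\}$, $q_1,\dots,q_7$ are smooth points of $C_t$, $q_8,q_9\in\mathbb P^2$, and $p,q_1,\dots,q_9$ are distinct.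

$\mathcal T$ is smooth over the irreducible smooth space of $(\ell_x,\ell_y,f,q_8,q_9)$. Hence every connected component of $\mathcal T$ is irreducible with open dense image. The general fibre is an open subset of a 7-fold product of the smooth locus of an irreducible cubic, so it is irreducible. Two components would both meet it in nonempty disjoint open sets; so $\mathcal T$ is irreducible.

With $z=1$, factor $\ell_x\ell_y+f=x_ty_t$ as power series with $x_t=\ell_x+\cdots$, $y_t=\ell_y+\cdots$, solving degree by degree. Let $\xi_m$, $\eta_m$ be the parts of degree $m\ge2$ of $x_t,y_t$. The part of degree $m+1$ of the equation prescribes $\ell_x\eta_m+\ell_y\xi_m$ in terms of lower parts. Every binary form of degree $m+1$ is uniquely $\ell_xA+c\,\ell_y^{m+1}$, so there is a unique solution with $\xi_m=c\,\ell_y^m$, $\eta_m=A$. Thus the coefficients of $x_t,y_t$ are regular functions on $\mathcal T$. Let $v_{w,t}$ be the monomial valuation in $(x_t,y_t)$, let $S_t$ be the blow-up in the $q_i$, with classes $H,E_i$, and put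
$$K_1=H-E_1,\qquad K_2=3H-\textstyle\sum_{i=1}^9E_i=-K_{S_t},\qquad C=3H-\sum_{i=1}^7E_i .$$
(S1) is immediate: $K_1^2=0$, $K_2^2=9-9$, $K_1K_2=3-1$, $CK_1=3-1$, $CK_2=C^2=9-7$; the three classes are independent ($C-K_2=E_8+E_9$).

For $\mathsf m=(m_0;m_1,\dots,m_9)$ with $m_0\ge1$, $m_i\ge0$, for coprime $w$ and $v\in\mathbb Z_{\ge0}$, let $W_t(\mathsf m,w,v)$ be the space of forms $\psi$ of degree $m_0$ with $\operatorname{mult}_{q_i}\psi\ge m_i$ and $v_{w,t}(\psi)\ge v$. Locally on $\mathcal T$ it is the kernel of a matrix depending regularly on $t$, so $\mathcal T(\mathsf m,w,v)=\{t:W_t\ne0\}$ is closed. We also write $\mathsf m$ for the class $m_0H-\sum m_iE_i$.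

*Very general $t$* means: outside all the (countably many) $\mathcal T(\mathsf m,w,v)\ne\mathcal T$, and such that $C_t$ is irreducible, $q_8,q_9\notin C_t$, no three of $q_1,\dots,q_7$ are collinear and no six of them lie on a conic. The latter conditions are open, and nonempty: choose the points one after the other on an irreducible nodal cubic; the line through two of them meets the cubic in only one further point, and a conic through five of them in only one further point. An irreducible cubic with a node at $p$ is smooth elsewhere. So for such $t$ the strict transform of $C_t$ is irreducible of class $C$, smooth except for the node $p$. We call it $C$ again.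

**Step 2: special points.** Here is a point of $\mathcal T$ where $\lambda_w$ can be computed by intersecting with explicit curves. Let $D_2$ be a smooth conic and $\bar R$ a line transversal to it; $p,q_2,\dots,q_7\in D_2\setminus\bar R$; $q_1,q_8,q_9\in\bar R\setminus D_2$; $D_1$ the line $pq_1$. Choose these points generally. Then $D_1$ is not tangent to $D_2$ at $p$, and $D_1\cap D_2=\{p,p'\}$ with $p'\notin\bar R\cup\{q_i\}$. With $C_{t_0}=D_1\cup D_2$, $x$-branch $=D_1$, $y$-branch $=D_2$, this is a point $t_0\in\mathcal T$ after moving $p$ to $[0:0:1]$. The strict transforms on $S_{t_0}$ (same names, $R$ for that of $\bar R$) have classes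
$$D_1=H-E_1=K_1,\quad D_2=2H-E_2-\dots-E_7,\quad R=H-E_1-E_8-E_9,\quad D_2+R=K_2,$$
$$D_1^2=0,\quad D_2^2=R^2=-2,\quad D_1D_2=2,\quad D_2R=2,\quad D_1R=0,$$
with $v_w(D_1)=a$, $v_w(D_2)=b$, $v_w(R)=0$. Hence $\lambda_w(D_1)=\frac12(2a)-a=0$, $\lambda_w(D_2)=\frac12(2b)-b=0$ and $\lambda_w(R)=0$.

Let $\Gamma$ be an effective divisor not containing $D_1,D_2,R$. If $j=(D_1\Gamma)_p$, then a local equation of $\Gamma$ contains the monomial $y^j$, as one sees by setting $x=0$. So $v_w(\Gamma)\le b(D_1\Gamma)_p$, and likewise $v_w(\Gamma)\le a(D_2\Gamma)_p$. Writing $(\cdot)'$ for intersections away from $p$ and using $K_1=D_1$, $K_2=D_2+R$,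
$$2\lambda_w(\Gamma)=\big[b(D_1\Gamma)_p-v_w(\Gamma)\big]+\big[a(D_2\Gamma)_p-v_w(\Gamma)\big]+b(D_1\Gamma)'+a(D_2\Gamma)'+a\,R\Gamma,\tag{14}$$
and all five terms are $\ge0$. So $\lambda_w\ge0$ for all effective divisors on $S_{t_0}$.

**Step 3: (S4) for very general $t$.** The special point is now used through the closed sets $\mathcal T(\mathsf m,w,v)$. For $\Gamma=E_i$ we have $K_1E_i\ge0$, $K_2E_i=1$ and $v_w(E_i)=0$, so $\lambda_w(E_i)>0$. Suppose $\lambda_w(\Gamma)<0$ for another irreducible $\Gamma$. It is the strict transform of a plane curve, of class $\mathsf m$; let $v=v_w(\Gamma)$. Then $t\in\mathcal T(\mathsf m,w,v)$, so $\mathcal T(\mathsf m,w,v)=\mathcal T\ni t_0$. So $S_{t_0}$ carries an effective divisor of class $\mathsf m$ with $v_w\ge v$, hence with $\lambda_w<0$: a contradiction. As noted after (3), $K_1,K_2$ are nef.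

**Step 4: curves with $\lambda_w=0$ on special surfaces.** For (S5) this closedness argument alone is not enough: on $S_{t_0}$ three curves $D_1,D_2,R$ have $\lambda_w=0$. First we show that there are no more.

**Claim 1.** For very general special $t_0$, the only irreducible curves on $S_{t_0}$ with $\lambda_w=0$ (any $w$) are $D_1,D_2,R$.

*Proof.* Let $\Gamma$ be another one. By (14), $\Gamma\cap R=\emptyset$ and $\Gamma\cap D_2\subset\{p\}$. As $\lambda_w(E_i)>0$, $\Gamma\equiv m_0H-\sum m_iE_i$ with $m_0\ge1$, $m_i\ge0$. Let $k=(D_2\Gamma)_p$ and $B=D_2\cup R$. This is a cycle of two $\mathbb P^1$'s meeting in two nodes, isomorphic to the plane cubic $D_2\cup\bar R$, with $E_i|_B=q_i$; the points $p,q_1,\dots,q_9$ are smooth on it. As $\mathcal O(\Gamma)|_B=\mathcal O_B(kp)$,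
$$m_0H|_B-\sum m_iq_i-kp=0\quad\text{in }\mathrm{Pic}(B).$$
A line bundle of degree $0$ on both components is trivial on each, and is given by gluing constants at the two nodes modulo rescaling on the components; so $\mathrm{Pic}^0(B)\cong\mathbb C^*$. If a component has coordinate $z$ with the nodes at $0,\infty$, then $\mathcal O(q-q^\circ)$ for two of its points is trivialized there by $(z-q)/(z-q^\circ)$, whose values at $0$ and $\infty$ have ratio $q/q^\circ$. So $q\mapsto\mathcal O(q-q^\circ)$ is an isomorphism from the component minus the nodes onto $\mathrm{Pic}^0(B)$. The points $p,q_1,\dots,q_9$ can be moved independently on their components of the fixed curve $D_2\cup\bar R$. If one of the $m_i$, $k$ is nonzero, moving the corresponding point shows that the relation fails in general. There are countably many relations. So for very general positions $k=0$ and all $m_i=0$; then $m_0H|_B=0$ gives $m_0=0$, absurd. $\square$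

**Step 5: set-up for (S5).** Let $t$ be very general, $a\ge2b$ coprime (so $a\ge2$ and $a>b$), and suppose $G\ne C$ is irreducible on $S_t$ with $\lambda_w(G)=0$. Since $\lambda_w(E_i)>0$, $G$ comes from a plane curve of some class $\mathsf m$. Put $v=v_w(G)=\frac12(bK_1\mathsf m+aK_2\mathsf m)$. Then $\mathcal T(\mathsf m,w,v)=\mathcal T$.

Take a very general special $t_0$ and write $W_{t_0}=W_{t_0}(\mathsf m,w,v)\neq0$. Every $0\ne\psi\in W_{t_0}$ defines an effective divisor of class $\mathsf m$ with $\lambda_w\le0$, hence $=0$; each of its components has $\lambda_w=0$. By Claim 1 it equals $\mu_1D_1+\mu_2D_2+\mu_3R$ with integers $\mu_i\ge0$, and $v=\mu_1a+\mu_2b$. The classes $D_1,D_2,R$ are independent, so the divisor is determined by $\mathsf m$ and $\dim W_{t_0}=1$. Note $m_9=\mathsf m\cdot E_9=\mu_3$.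

**Step 6: the line $\bar R$ does not occur.** A first-order deformation of $q_9$ off the line $\bar R$ detects it.

**Claim 2.** $\mu_3=0$.

*Proof.* Write $\mu=\mu_3$ and suppose $\mu\ge1$. Move only $q_9$: $q_9(s)=q_9+su$ in an affine chart, with $u$ transversal to $\bar R$. The points $t_s$ lie in $\mathcal T$ for small $s$, and $C_{t_s}=D_1\cup D_2$, so $x,y$ do not change. We have $\dim W_{t_s}\ge1$, and $\dim W_{t_0}=1$, so by semicontinuity $\dim W_{t_s}=1$ near $s=0$. Hence there are $\psi_s\in W_{t_s}$, holomorphic in $s$, with $\psi_0=\delta_1^{\mu_1}\delta_2^{\mu_2}\rho^{\mu}$, where $\delta_1,\delta_2,\rho$ are equations of $D_1,D_2,\bar R$.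

Put $\dot\psi=\frac d{ds}\psi_s|_{s=0}$. Then $v_w(\dot\psi)\ge v$ and $\operatorname{mult}_{q_i}\dot\psi\ge m_i$ for $i\le8$, because these are fixed linear conditions. At $q_9$, differentiating $\psi_s(q_9+su+\cdot)\in\mathfrak m_0^{\mu}$ gives $\dot\psi+\partial_u\psi_0\in\mathfrak m_{q_9}^{\mu}$. Since $\partial_u\rho\ne0$ is constant and $\delta_1,\delta_2$ do not vanish at $q_9$,
$$\dot\psi\equiv c\,\rho^{\mu-1}\pmod{\mathfrak m_{q_9}^{\mu}},\qquad c\ne0 .$$
So $\dot\psi$ has multiplicity exactly $\mu-1$ at $q_9$ and defines an effective divisor $\Phi\equiv\mathsf m+E_9$ on $S_{t_0}$, not containing $E_9$, with $\Phi|_{E_9}=(\mu-1)e$, where $e=E_9\cap R$. As $v_w(\Phi)\ge v$, $K_1E_9=0$ and $K_2E_9=1$, we get $\lambda_w(\Phi)\le a/2$.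

Write $\Phi=\nu_1D_1+\nu_2D_2+\nu_3R+\Phi'$ with $\Phi'\ge0$ not containing $D_1,D_2,R$. Then $2\lambda_w(\Phi')=2\lambda_w(\Phi)\le a$, and (14) holds for $\Phi'$. With $\kappa_i=\mu_i-\nu_i$ we have $\Phi'\equiv\kappa_1D_1+\kappa_2D_2+\kappa_3R+E_9$, so $R\Phi'=2\kappa_2-2\kappa_3+1$ is odd and $\ge0$. By (14), $a\,R\Phi'\le a$. So $R\Phi'=1$, $\kappa_2=\kappa_3$, and all other terms of (14) vanish: $\Phi'$ meets $D_1$ and $D_2$ only at $p$, and $v_w(\Phi')=b\,D_1\Phi'=a\,D_2\Phi'$.

Here $D_1\Phi'=2\kappa_2$ and $D_2\Phi'=2\kappa_1-2\kappa_2+2\kappa_3=2\kappa_1$. So $b\kappa_2=a\kappa_1$, whence $\kappa_1=kb$, $\kappa_2=\kappa_3=ka$ with an integer $k$, and $k\ge0$ because $D_2\Phi'\ge0$. Next, $E_9\Phi'=\kappa_3-1=ka-1\ge0$ because $E_9\not\subset\Phi'$. So $k\ge1$, and since $a\ge2$, $E_9\Phi'=ka-1\ge1$. The curves $D_1,D_2$ do not meet $E_9$, and $R|_{E_9}=e$, so $\Phi'|_{E_9}=(\mu-1-\nu_3)e=(ka-1)e$ and $e\in\Phi'$. Since $e\in R$ and $R\Phi'=1$, $\Phi'\cap R=\{e\}$, transversally. Hence on $B=D_2\cup R$: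
$$\mathcal O(\Phi')|_B=\mathcal O_B(2kb\,p+e).$$

On the other hand $\Phi'\equiv kbD_1+kaK_2+E_9$, and numerical and linear equivalence coincide on the rational surface. Since $D_1|_B=p+p'$ ($D_1$ and $\bar R$ meet only at $q_1$, transversally, so $D_1\cap R=\emptyset$) and $E_9|_B=e$, we get
$$kb\,(p'-p)+ka\Big(3H|_B-\sum_{i=1}^9q_i\Big)=0\quad\text{in }\mathrm{Pic}^0(B)\cong\mathbb C^* .$$
Moving only $q_2$ on $D_2$, which does not move $p,p'$, shows that for each $(k,a,b)$ this fails for general $q_2$. So it fails for all $(k,a,b)$ at very general $t_0$. Contradiction. $\square$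

**Step 7: end of (S5).** It remains to exclude $D_1$ and $D_2$; for this we go back to $S_t$ and intersect with the irreducible curve $C$. We have $\mathsf m=\mu_1D_1+\mu_2D_2$ as classes and $v=\mu_1a+\mu_2b$. As $C\equiv D_1+D_2$, $CG=2\mu_1+(2-2)\mu_2=2\mu_1$. As $G\ne C$ and $C$ is irreducible, neither branch of $C$ lies in $G$. As before (14), the branch $x=0$ contributes at least $v/b$ and the branch $y=0$ at least $v/a$ to $(CG)_p$. So
$$2\mu_1\ge(CG)_p\ge\frac vb+\frac va=\mu_1+\mu_2+\mu_1\frac ab+\mu_2\frac ba,$$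
that is, $\mu_1(1-\frac ab)\ge\mu_2(1+\frac ba)$. Since $a>b$, this gives $\mu_1=\mu_2=0$, which is absurd because $m_0\ge1$. This proves (S5).

**Step 8: (S2) and (S3).** The fibration and the ampleness use only the general position of $q_1,\dots,q_7$. For very general $t$, $\Sigma=\mathrm{Bl}_{q_1,\dots,q_7}\mathbb P^2$ is a del Pezzo surface of degree 2 with $-K_\Sigma=C$. Its Geiser involution $\gamma$ acts on $\mathrm{Pic}(\Sigma)$ by $\gamma^*D=(D\cdot K_\Sigma)K_\Sigma-D$ (Dolgachev, *Classical Algebraic Geometry*, §8.7). As $K_1\cdot K_\Sigma=-2$, $\gamma^*K_1=2C-K_1$. So the composition $S\to\Sigma\xrightarrow{\gamma}\Sigma\to\mathbb P^1$, the last map given by $|H-E_1|$, is a fibration $g$ with fibre class $2C-K_1$.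

The classes $K_1,K_2$ are nef, and $C$ is nef because it is irreducible with $C^2>0$. Also $N_0^2=C^2+6K_1K_2+2K_1C+6K_2C=2+12+4+12=30>0$. If $N_0\Gamma=0$ for an irreducible $\Gamma$, then $K_1\Gamma=K_2\Gamma=C\Gamma=0$. From $K_1\Gamma=0$, $\Gamma$ lies in a fibre of the ruling $|H-E_1|$: either $\Gamma=E_j$ with $j\ge2$, but then $K_2\Gamma=1$; or $\Gamma\equiv H-E_1-\sum_{j\in J}E_j$ with $J\subset\{2,\dots,9\}$. In the latter case $K_2\Gamma=2-|J|=0$ gives $|J|=2$, and $C\Gamma=2-|J\cap\{2,\dots,7\}|=0$ gives $J\subset\{2,\dots,7\}$. So three of $q_1,\dots,q_7$ are collinear, which is excluded. By Nakai–Moishezon $N_0$ is ample. Proposition 1 is proved, and with it Theorem A. $\square$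

## 9. Complement B: a valuation of rational rank 2 computes $\alpha$

**Irrationality.** We have $\alpha(X,\Delta;L)=\alpha_*=\frac\varepsilon{4(2+n)}$ with $\varepsilon>0$ rational and $n=\frac{5-\sqrt5}6$. This is irrational, and stays so after replacing the $\mathbb Q$-line bundle $L$ by a multiple. By Lemma 2, no effective $\mathbb R$-Cartier $D\equiv L$ has $\mathrm{lct}(X,\Delta;D)=\alpha$, since such a $D$ would give an $E$ with $(*)$.

**Definition 4.** A valuation $v$ is quasi-monomial if, on some smooth model $Y\to X$ with an snc divisor $\sum D_i$, it is monomial at the generic point of a stratum, with weights $w_i\ge0$ along the $D_i$ through it. Its log discrepancy is $A(v)=\sum w_i+v(K_{Y/X})-v(\Delta)$.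

For instance, on $\mathbb A^2$ the monomial valuation with weights $(\sqrt2,1)$ is quasi-monomial of rational rank 2, with $A=\sqrt2+1$.

**The inequality $A(v)\ge\alpha T(v)$.** Let $v$ be quasi-monomial, lying in the cone of all weights at a fixed stratum. On this cone $v'\mapsto v'(D)$ is continuous for each $D$, and so is $A$. Rational points of the cone (other than $0$) are multiples of divisorial valuations, for which $A\ge\alpha\operatorname{ord}(D)$ when $0\le D\sim_{\mathbb Q}L$. By continuity $A(v)\ge\alpha v(D)$; take the supremum over $D$.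

**The valuation $v_*$.** Let $v_*$ be the monomial valuation along the two branches of $\mathcal C$ at $Z$ with weights $w_0=(\rho_0,1)$. It is quasi-monomial: after blowing up $Z$, with $x=x'y$, it is monomial at the stratum where the exceptional divisor $\{y=0\}$ meets the strict transform $\{x'=0\}$ of $\mathcal C$, with weights $1$ and $\rho_0-1$. It has rational rank 2 since $\rho_0$ is irrational. By continuity and the computation in Step 1 of Section 6, $A(v_*)=\frac\varepsilon4(\rho_0+2)$.

For coprime $w=(a,b)$, every monomial satisfies $\rho_0i+j\ge\min(\frac{\rho_0}a,\frac1b)(ai+bj)$, so $v_*(D)\ge\min(\frac{\rho_0}a,\frac1b)\,v_w(D)$ for every $D$. By Lemma 1, $T(v_*)\ge\min(\frac{\rho_0}a,\frac1b)\,\tau(L;\mathbf E_w)$. Let $a/b\to\rho_0$; then $b\min(\frac{\rho_0}a,\frac1b)\to1$, and (12) gives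
$$T(v_*)\ge(2+n)(\rho_0+2)=\frac{A(v_*)}\alpha .$$
With the inequality $A(v_*)\ge\alpha T(v_*)$ this gives $A(v_*)=\alpha T(v_*)$. The first two items of Complement B are proved; the third was proved in Section 1. $\square$
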